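# Universality of model categories at different uncountable cardinals

## Two theorems on $\kappa$-universality

We work in ZFC, and "countable" means of size $\le\aleph_0$. Here are the main results. The words in them are explained right afterwards.

**Theorem 1.** In the language $L=\{V,R,Q,<\}$ of relation symbols of arities $1,3,2,2$ there is a first-order theory $T$ such that, for uncountable $\kappa$, the category $\mathbf{Mod}(T)$ is $\kappa$-universal if and only if $\kappa\ge\aleph_2$.

**Theorem 2.** Let $\hat T$ be a first-order theory in a relational language. If $\mathbf{Mod}(\hat T)$ is $\aleph_1$-universal, then it is $\lambda$-universal for every uncountable $\lambda$, and every $\mathbf{Alg}(\sigma)$ fully embeds into $\mathbf{Mod}(\hat T)$.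

**Corollary 3.** Let $\kappa$ be uncountable. The implication "if $\mathbf{Mod}(T)$ is $\kappa$-universal, then it is $\lambda$-universal for all uncountable $\lambda$" holds for all first-order theories $T$ in countable relational languages if and only if $\kappa=\aleph_1$.

*Proof from the theorems.* If $\kappa=\aleph_1$, this is Theorem 2. If $\kappa\ge\aleph_2$, the theory of Theorem 1 is $\kappa$-universal and not $\aleph_1$-universal. $\square$

The question behind this comes from Ioannis Eleftheriadis, "Algebraically universal categories of relational structures", arXiv:2303.13274 (2023): for a countable relational language and a first-order theory $T$ in it, if $\mathbf{Mod}(T)$ is $\kappa$-universal for some uncountable $\kappa$, is it $\lambda$-universal for all uncountable $\lambda$? The answer is no: take $T$ from Theorem 1, $\kappa=\aleph_2$ and $\lambda=\aleph_1$. Pairs $\kappa\ne\lambda$ that are both at least $\aleph_2$ are not settled by these theorems.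

Now the words.

**Definition (the categories).** A *similarity type* $\sigma$ is a set of finitary operation symbols, and $\mathbf{Alg}(\sigma)$ is the category of all $\sigma$-algebras with homomorphisms. For a theory $T$ in a relational language, $\mathbf{Mod}(T)$ is the category of all models of $T$ with homomorphisms, that is, maps that *preserve* every relation. They need not reflect relations and need not be injective. For an infinite cardinal $\kappa$ and a category $\mathbf C$ of structures, $\mathbf C_{<\kappa}$ is the full subcategory of structures of cardinality $<\kappa$.

**Definition (universality).** A *full embedding* is a functor that is full, faithful and injective on objects. $\mathbf C$ is *$\kappa$-universal* if for every similarity type $\sigma$ with $|\sigma|<\kappa$ there is a full embedding of $\mathbf{Alg}(\sigma)_{<\kappa}$ into $\mathbf C_{<\kappa}$.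

So a $\kappa$-universal category contains, inside its objects of size $<\kappa$, an exact copy of every category of small algebras. This is the size-bounded analogue of *algebraic universality*, which asks that every category of universal algebras fully embeds into $\mathbf C$.

*Injectivity on objects costs nothing.* Let $\Phi$ be a full and faithful functor into some $\mathbf{Mod}(\cdot)_{<\kappa}$ whose values are nonempty. Replace the universe of $\Phi(A)$ by $\Phi(A)\times\{A\}$ and transport the structure and the morphisms. The new functor is still full and faithful, the sizes are unchanged, and $A$ can be read off from any element of the new $\Phi(A)$. We call this *tagging*. From now on only fullness and faithfulness need proof.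

*A full and faithful functor reflects isomorphism.* If $\Phi(A)\cong\Phi(B)$, lift the isomorphism and its inverse by fullness. Their composites are identities by faithfulness, so $A\cong B$.

## Sets, dense orders, and what Löwenheim–Skolem does not give

We try the definition on two very small theories.

*Pure sets.* Let the language and the theory be empty, so $\mathbf{Mod}(T)$ is the category of sets. It is not $\kappa$-universal for any uncountable $\kappa$. Take one unary symbol and let $A$ be a cycle of length $3$. A map commuting with a rotation of a $3$-cycle is a rotation, so $\mathrm{End}(A)\cong\mathbb Z/3$. A set with at most one element has a trivial endomorphism monoid. A set with at least two elements has a constant endomap, which is not invertible. So no set has endomorphism monoid $\mathbb Z/3$.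

*Dense linear orders.* Let $T$ be the theory of dense strict linear orders without endpoints. A homomorphism is a strictly increasing map, hence injective. Again there is no universality at any uncountable $\kappa$. Take $\sigma=\emptyset$ and a two-element algebra $A$, with $e$ a constant map $A\to A$. Then $ee=e\ne\mathrm{id}$. A faithful functor $\Phi$ would give an idempotent $\Phi(e)\neq \mathrm{id}$. But $\Phi(e)\Phi(e)x=\Phi(e)x$ and injectivity give $\Phi(e)x=x$.

The two examples fail in opposite ways. Pure sets have too many homomorphisms. Orders allow no two points to be identified. The theory $T$ of Theorem 1 will combine a set $V$ of points that may be identified with dense orders that control which identifications are allowed.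

*Why $\kappa$-universality does not transfer by restriction.* If $\lambda<\kappa$, one may restrict a full embedding $\mathbf{Alg}(\sigma)_{<\kappa}\to\mathbf{Mod}(T)_{<\kappa}$ to $\mathbf{Alg}(\sigma)_{<\lambda}$, but its values are only known to have size $<\kappa$. A natural repair is to replace each value by a small elementary submodel. This stops working because homomorphisms need not restrict to the submodels, and non-isomorphic values may get isomorphic submodels. With the theory $T$ below the second failure is total, as we will see after Lemma 4. If $\lambda>\kappa$, the given functor is not even defined on all the algebras concerned, and one has to extend it. That is the task of Theorem 2.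

## Trees of dense orders and their countable models

If $R(y,u,v)$, call $y$ a *child* of the pair $(u,v)$. If $Q(y,x)$, call $y$ a child of the element $x$. The axioms of $T$ are as follows.

* (A1) $V$ is infinite.
* (A2) $R(y,u,v)\to \neg Vy\wedge Vu\wedge Vv$; $\ Q(y,x)\to\neg Vy\wedge\neg Vx$; $\ y<z\to\neg Vy\wedge\neg Vz$.
* (A3) Each $y\notin V$ is a child of exactly one thing: either of exactly one pair and of no element, or of exactly one element and of no pair.
* (A4) If $y<z$, then $y$ and $z$ are children of the same thing.
* (A5) For each pair in $V^2$ and each $x\notin V$, the set of its children is nonempty, and $<$ is on it a dense strict linear order without endpoints.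
* (A6) There are no $Q$-cycles of any length $n\ge1$.

(A1) and (A6) are schemes, so $T$ is first-order. By (A3) each $y\notin V$ has a unique *parent*, a pair or an element. A model is *rooted* if from every $y\notin V$ finitely many steps to the parent lead to a child of a pair. In a rooted model each $y\notin V$ has a *level*, the number of steps from $y$ to its pair, with children of pairs at level $1$.

*Example, rooted.* Put
$$N_*=V\sqcup(V^2\times\mathcal T),\qquad V=\omega,\quad \mathcal T=\mathbb Q^{<\omega}\setminus\{\emptyset\},$$
where $(u,v,(q))$ is a child of $(u,v)$, where $(u,v,w^\frown q)$ is a child of $(u,v,w)$ for $w\ne\emptyset$, and siblings are ordered by their last entry.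

*Example, not rooted.* Let $K$ consist of all functions $x:\{k\in\mathbb Z:k\le n\}\to\mathbb Q$ ($n\in\mathbb Z$) that are $0$ at all but finitely many arguments. The parent of $x$ is its restriction to $\{k\le n-1\}$, and siblings are ordered by $x(n)$. Every element has a parent and its children form a copy of $\mathbb Q$. There are no cycles, since the domain shrinks when one passes to the parent. Any two elements have a common iterated parent, because far to the left both are $0$. Adding $K$ to $N_*$ gives a countable model that is not rooted.

**Lemma 4.** (a) $T$ has no finite models. (b) The countable rooted model is unique up to isomorphism. (c) If $N\subseteq N'$ are countable rooted models ($N$ a substructure of $N'$) and $s\subseteq N$ is finite, then some isomorphism $N\to N'$ is the identity on $s$. (d) $T$ has at most $\aleph_0$ countable models up to isomorphism.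

*Proof.* (a) is (A1).

**Step 1: proof of (c).** We build the isomorphism level by level. First close $s$ under parents, adding both members when the parent is a pair. Since $N$ is rooted, the closure is finite, so we may assume $s$ is closed. Parents computed in $N$ and in $N'$ agree, since $N$ is a substructure and parents are unique. Choose a bijection $V^N\to V^{N'}$ fixing $s\cap V$. This is possible because both sets are countably infinite. Now suppose a pair or element $c$ has been given an image $c'$. Map the children of $c$ in $N$ onto the children of $c'$ in $N'$ by an order isomorphism that fixes the elements of $s$ among the children of $c$. If there are such elements, then $c$ lies in $s$ (or both its members do), so $c'=c$, and these elements are indeed children of $c'$ in $N'$, ordered in the same way. Both sets of children are countable dense orders without endpoints, so a finite partial isomorphism extends to an isomorphism by back-and-forth. Continuing through all levels defines the map on all of $N$, and it is onto $N'$ because every element of $N'$ has a level. It preserves and reflects $V$, $R$ and $Q$ by construction. It also preserves and reflects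 $<$, since by (A4) only siblings are comparable.

**Step 2: proof of (b).** The same construction between two arbitrary countable rooted models, with $s=\emptyset$, gives an isomorphism.

**Step 3: proof of (d), by counting rootless components.** In a countable model, $V$ together with the elements that reach a pair is closed under parents and children, and it forms a rooted model. Its isomorphism type is fixed by (b). The parent of any remaining element is an element that is again a remaining one. So on the remaining elements the parent map $p$ is total, and it has no cycles by (A6). These elements split into components, two elements being in one component when they have a common iterated parent. No relation links distinct components to each other or to the rooted part.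

Let $K,K'$ be two countable components. Choose $x_0\in K$, $x_0'\in K'$, put $x_n=p^n(x_0)$, $x_n'=p^n(x_0')$, and let $K_n$ be $x_n$ together with all its descendants, and similarly $K_n'$. An isomorphism $K_0\to K_0'$ with $x_0\mapsto x_0'$ is built level by level as in Step 1. Each descendant $y$ of $x_n$ has a well-defined level $k$ with $p^k(y)=x_n$, since there are no cycles. An isomorphism $K_n\to K_n'$ with $x_n\mapsto x_n'$ extends to $K_{n+1}\to K_{n+1}'$: send $x_{n+1}\mapsto x_{n+1}'$, map the children of $x_{n+1}$ to those of $x_{n+1}'$ by an order isomorphism taking $x_n$ to $x'_n$, and extend level by level below the other children. Every $y\in K$ has an iterated parent of the form $x_n$, so $K=\bigcup_nK_n$, and likewise for $K'$. The union of the isomorphisms is an isomorphism $K\cong K'$.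

So a countable model is determined by the number of its rootless components, which is at most $\aleph_0$. $\square$

**Corollary 5.** $\mathbf{Mod}(T)$ is not $\aleph_1$-universal.

*Proof.* Let $\sigma$ be one unary symbol. For each nonempty $Z\subseteq\{1,2,\dots\}$ take the disjoint union of cycles, one of each length in $Z$. These are $2^{\aleph_0}$ pairwise non-isomorphic countable algebras. A full and faithful functor reflects isomorphism, so it would produce $2^{\aleph_0}$ isomorphism types in $\mathbf{Mod}(T)_{<\aleph_1}$. By Lemma 4(d) there are at most $\aleph_0$. $\square$

*The Löwenheim–Skolem repair again.* A countable elementary submodel of a rooted model of $T$ is closed under parents, hence rooted, hence isomorphic to $N_*$. So passing to countable elementary submodels forgets everything. All information in an uncountable model of $T$ sits in the isomorphism types of its uncountable dense orders.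

## Orders as colours, and the shift at the last level

To prove that $T$ is $\kappa$-universal for $\kappa\ge\aleph_2$ we want to code an algebra $A$. Suppose that $A$ can be coded by a set $X_A$ with countably many binary relations $\rho_i$ ($i<\omega$); this is done below. Put $V=X_A$, and let the children of $(u,v)$ form a dense order that remembers the set
$$\Sigma_A(u,v)=\{i:(u,v)\in\rho_i\}.$$
A homomorphism induces strictly increasing maps from the children of $(u,v)$ to the children of the image pair. So we need dense orders $\Lambda_\Sigma$ ($\Sigma\subseteq\omega$) such that a strictly increasing map $\Lambda_\Sigma\to\Lambda_{\Sigma'}$ exists exactly when $\Sigma\subseteq\Sigma'$. Had we used fibres that are pure sets instead of orders, this would stop at once, since there is a map from any set to any nonempty set.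

Suppose we have such orders, of the form $\Lambda_\Sigma=Y_\Sigma\times\mathbb Q$ (lexicographic). One might try to stop after one level of children, without using $Q$. *This functor is not full.* Fix one pair $(u,v)$ and move each child $(y,q)$ of it to $(y,q+1)$, fixing everything else. This is a nontrivial automorphism that is the identity on $V$, so it is not induced by any homomorphism of algebras. With $n$ levels the same shift is available at the last level.

The way out is to have no last level. We give every single node $w$ its own colour: the children of $w$ form an order that admits no strictly increasing map into the order below any other node $w'$. Then a homomorphism cannot move $w$ to $w'$, because there would be no room for the children. This takes $\omega$ levels and $\aleph_1$ many pairwise incomparable dense orders of size $\aleph_1$. They come from stationary sets.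

## Dense orders from stationary sets

Recall that a subset of $\omega_1$ is *stationary* if it meets every closed unbounded set. Ulam's theorem says that $\omega_1$ can be split into $\aleph_1$ pairwise disjoint stationary sets. Intersecting with a closed unbounded set keeps them stationary.

Let $\mathrm{Lim}$ be the set of nonzero countable limit ordinals. For $\delta\in\mathrm{Lim}$ fix a strictly increasing cofinal $\eta_\delta:\omega\to\delta$. For $S\subseteq\mathrm{Lim}$ let $L_S=\{\eta_\delta:\delta\in S\}$, ordered lexicographically (compare at the first place of difference), and let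
$$\Lambda(S)=L_S\times\mathbb Q,\quad\text{ordered lexicographically.}$$
These are Baumgartner's types. For $S\neq\emptyset$ this is a dense linear order without endpoints: between $(\eta,q)$ and $(\eta',q')$ with $\eta<\eta'$ lies $(\eta,q+1)$, and the rest is clear. If $S\subseteq S'$, then $\Lambda(S)$ is a suborder of $\Lambda(S')$.

We use countable elementary submodels $\mathfrak N\prec H(\omega_2)$, where $H(\omega_2)$ is the set of sets whose transitive closure has size $\le\aleph_1$. Two standard facts are needed. First, $\mathfrak N\cap\omega_1$ is a countable ordinal: if $\alpha\in\mathfrak N\cap\omega_1$ is nonempty, then $\mathfrak N$ contains a surjection $\omega\to\alpha$, and $\omega\subseteq\mathfrak N$, so $\alpha\subseteq\mathfrak N$. Second, for given parameters in $H(\omega_2)$ and a stationary set $E$, there is such an $\mathfrak N$ that contains the parameters and has $\mathfrak N\cap\omega_1\in E$. Indeed, take a continuous increasing chain $\mathfrak N_\alpha$ ($\alpha<\omega_1$) of countable elementary submodels containing the parameters, with $\mathfrak N_\alpha\cap\omega_1\in\mathfrak N_{\alpha+1}$. The ordinals $\mathfrak N_\alpha\cap\omega_1$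 form a closed unbounded set, which meets $E$.

**Lemma 6.** If $S\setminus S'$ is stationary, there is no strictly increasing map $f:\Lambda(S)\to\Lambda(S')$.

*Proof.* Suppose $f$ exists. For $\delta\in S$ write $f(\eta_\delta,0)=(\eta_{\gamma(\delta)},q(\delta))$, with $\gamma(\delta)\in S'$. Then
$$\delta\mapsto(\gamma(\delta),q(\delta))\ \text{ is injective},\qquad \eta_\delta<\eta_\varepsilon\ \Rightarrow\ \eta_{\gamma(\delta)}\le\eta_{\gamma(\varepsilon)}.\tag{1}$$
Choose a countable $\mathfrak N\prec H(\omega_2)$ containing $S,S',f,(\eta_\delta)_\delta$ with $\delta:=\mathfrak N\cap\omega_1\in S\setminus S'$. Let $\gamma=\gamma(\delta)$. As $\gamma\in S'$ and $\delta\notin S'$, we have $\gamma\ne\delta$. Note that $\delta\notin\mathfrak N$, and that every finite sequence of ordinals below $\delta$ lies in $\mathfrak N$.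

**Step 1: exclude $\gamma<\delta$.** Then $(\gamma,q(\delta))\in\mathfrak N$. By (1), $\delta$ is the only ordinal in $S$ with this value, so it is definable from elements of $\mathfrak N$. Hence $\delta\in\mathfrak N$, a contradiction.

**Step 2: set up the case $\gamma>\delta$.** We reduce it to finding one ordinal in $\mathfrak N$. Since $\eta_\gamma$ is cofinal in $\gamma>\delta$, there is a least $n$ with $\eta_\gamma(n)\ge\delta$. Let $t=\eta_\gamma|n$, which is in $\mathfrak N$. Put
$$A=\{\varepsilon\in S:\eta_{\gamma(\varepsilon)}|n=t\}\in\mathfrak N,\qquad h(\varepsilon)=\eta_{\gamma(\varepsilon)}(n)\quad(\varepsilon\in A).$$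
Then $\delta\in A$ and $h(\delta)\ge\delta$. If $\varepsilon,\varepsilon'\in A$ and $\eta_\varepsilon<\eta_{\varepsilon'}$, then $\eta_{\gamma(\varepsilon)}\le\eta_{\gamma(\varepsilon')}$ and these sequences agree below $n$, so $h(\varepsilon)\le h(\varepsilon')$.

*Claim: there is $\varepsilon\in A\cap\mathfrak N$ with $\eta_\varepsilon>\eta_\delta$.* Given the claim, $\delta\le h(\delta)\le h(\varepsilon)$ and $h(\varepsilon)\in\mathfrak N\cap\omega_1=\delta$, a contradiction that proves the lemma.

**Step 3: prove the claim.** We look for a node on $\eta_\delta$ above which $A$ branches unboundedly. For $u\in\omega_1^{<\omega}$ let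
$$b(u)=\sup\{\eta_\varepsilon(|u|)+1:\varepsilon\in A,\ u\subset\eta_\varepsilon\}\le\omega_1 .$$
Suppose $b(u)=\omega_1$ for some $u=\eta_\delta|m$. Both $u$ and $\eta_\delta(m)$ are in $\mathfrak N$, since all values of $\eta_\delta$ are below $\delta$. In $H(\omega_2)$ there is $\varepsilon\in A$ with $u\subset\eta_\varepsilon$ and $\eta_\varepsilon(m)>\eta_\delta(m)$, so by elementarity there is one in $\mathfrak N$. Then $\eta_\varepsilon>\eta_\delta$, as claimed.

Otherwise $\delta$ belongs to
$$B=\{\varepsilon\in A:b(\eta_\varepsilon|m)<\omega_1\text{ for all }m\}\in\mathfrak N .$$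
By induction on $m$ the set $\{\eta_\varepsilon|m:\varepsilon\in B\}$ is countable: its members of length $m+1$ have the form $u^\frown\xi$ with $u$ in the countable set for $m$ and $\xi<b(u)<\omega_1$. Hence all values $\eta_\varepsilon(m)$ ($\varepsilon\in B$, $m\in\omega$) are bounded by some $\beta<\omega_1$. Since $\varepsilon=\sup_m\eta_\varepsilon(m)$, we get $B\subseteq\beta+1$. So $\sup B<\omega_1$, and $\sup B\in\mathfrak N\cap\omega_1=\delta$ by elementarity. This contradicts $\delta\in B$. $\square$

## Algebras as sets with countably many binary relations

The number of operation symbols may be large, but a fibre can only remember a subset of $\omega$. So the symbols have to be named by points, and the points that serve as names must not move. We use a rigid well-order.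

Let $\sigma$ be a similarity type, $\theta=\max(|\sigma|,\aleph_0)$ (an initial ordinal), $K=\theta+1$, and $\iota:\sigma\to\theta$ injective. For each limit $\delta\le\theta$ of cofinality $\omega$ fix a strictly increasing cofinal $\zeta_\delta:\omega\to\delta$, and let $\mathrm{lad}_n=\{(\zeta_\delta(n),\delta)\}\subseteq K^2$, where $\delta$ runs over these limits.

The order alone does not suffice. For $\theta=\omega$ the map $n\mapsto n+1$, $\omega\mapsto\omega$ preserves $<$ on $\omega+1$. With $\zeta_\omega(n)=n$ we have $\mathrm{lad}_n=\{(n,\omega)\}$, and the map sends $(n,\omega)$ to $(n+1,\omega)\notin\mathrm{lad}_n$. So the ladder forbids it.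

**Lemma 7.** If $f:K\to K$ preserves $<$ and all $\mathrm{lad}_n$, then $f=\mathrm{id}$.

*Proof.* As $f$ is strictly increasing, $f(\alpha)\ge\alpha$ for all $\alpha$. Suppose $f(\delta)>\delta$. Then $\delta_n=f^n(\delta)$ is strictly increasing. Let $\gamma=\sup_n\delta_n\le\theta$, a limit of cofinality $\omega$.

**Step 1: show $f(\gamma)=\gamma$.** Since $(f(\zeta_\gamma(n)),f(\gamma))\in\mathrm{lad}_n$, the ordinal $f(\gamma)$ is a limit of cofinality $\omega$ and $\zeta_{f(\gamma)}(n)=f(\zeta_\gamma(n))$ for all $n$. So $f(\gamma)=\sup_nf(\zeta_\gamma(n))$. Each $\zeta_\gamma(n)$ is below some $\delta_k$, and then $f(\zeta_\gamma(n))<\delta_{k+1}<\gamma$. Hence $f(\gamma)\le\gamma$, so $f(\gamma)=\gamma$.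

**Step 2: contradiction on the ladder.** By Step 1, $f(\zeta_\gamma(n))=\zeta_\gamma(n)$ for all $n$. Pick $n$ with $\zeta_\gamma(n)\ge\delta=\delta_0$, and $k$ with $\delta_k\le\zeta_\gamma(n)<\delta_{k+1}$. Then $f(\zeta_\gamma(n))\ge f(\delta_k)=\delta_{k+1}>\zeta_\gamma(n)$, a contradiction. $\square$

For a $\sigma$-algebra $A$ let
$$X_A=A\sqcup K\sqcup\{(f,\bar a):f\in\sigma,\ \bar a\in A^{\mathrm{ar}f}\}$$
with the following countably many binary relations, listed as $\rho_i$ ($i<\omega$) in an order that does not depend on $A$:

* the diagonals of the three summands;
* $<$ and all $\mathrm{lad}_n$ on $K$;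
* $\mathrm{hd}=\{((f,\bar a),\iota(f))\}$;
* $\mathrm{pr}_k=\{((f,\bar a),a_k):k<\mathrm{ar}f\}$ for $k<\omega$;
* $\mathrm{val}=\{((f,\bar a),f^A(\bar a))\}$.

*Example.* Let $\sigma=\{f\}$ be unary and $A=\{a,b\}$ with $f$ exchanging $a$ and $b$. Then $X_A=\{a,b\}\sqcup(\omega+1)\sqcup\{(f,a),(f,b)\}$. The pair $((f,a),a)$ lies in $\mathrm{pr}_0$ only, $((f,a),b)$ in $\mathrm{val}$ only, and $((f,a),\iota(f))$ in $\mathrm{hd}$ only. If instead $f(a)=a$, then $((f,a),a)$ lies in both $\mathrm{pr}_0$ and $\mathrm{val}$.

**Lemma 8.** Restriction to $A$ is a bijection from the set of maps $X_A\to X_B$ preserving all $\rho_i$ onto $\mathrm{Hom}(A,B)$. It is compatible with composition.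

*Proof.* Let $h$ preserve all $\rho_i$. Preservation of the diagonals says that $h$ maps each summand into the corresponding one. By Lemma 7, $h|K=\mathrm{id}$. Let $h(f,\bar a)=(f',\bar b)$. From $\mathrm{hd}$ we get $\iota(f')=h(\iota(f))=\iota(f)$, so $f'=f$. From $\mathrm{pr}_k$ we get $b_k=h(a_k)$ for $k<\mathrm{ar}f$. From $\mathrm{val}$ we get $h(f^A(\bar a))=f^B(\bar b)=f^B(h(\bar a))$. So $h|A$ is a homomorphism, and $h$ is determined by it. Conversely, given a homomorphism $h:A\to B$, extend it by the identity on $K$ and by $(f,\bar a)\mapsto(f,h(\bar a))$. This preserves all $\rho_i$. Compatibility with composition is clear from the formulas. $\square$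

## The models $M_A$ and the proof of Theorem 1

Write $\Lambda=\Lambda(\mathrm{Lim})$, so $|\Lambda|=\aleph_1$. By Ulam's theorem choose pairwise disjoint stationary subsets of $\mathrm{Lim}$:
$$E_*,\qquad E_i\ (i<\omega),\qquad B_w\ (w\in\Lambda^{<\omega}\setminus\{\emptyset\}).$$
For $\Sigma\subseteq\omega$ put $S_\Sigma=E_*\cup\bigcup_{i\in\Sigma}E_i$ and
$$N_\Sigma=\{(z_1,\dots,z_n):n\ge1,\ z_1\in\Lambda(S_\Sigma),\ z_{k+1}\in\Lambda(B_{(z_1,\dots,z_k)})\ (1\le k<n)\}.$$
The first level carries the colour $\Sigma$. Below that, the node $w$ carries its own colour $B_w$. If $\Sigma\subseteq\Sigma'$, then $N_\Sigma\subseteq N_{\Sigma'}$.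

For an algebra $A$ and $u,v\in X_A$ let $\Sigma_A(u,v)=\{i:(u,v)\in\rho_i\}$ as before. Let $M_A$ have universe
$$X_A\sqcup\{(u,v,w):u,v\in X_A,\ w\in N_{\Sigma_A(u,v)}\},\qquad V=X_A,$$
and relations

* $R((u,v,(z)),u,v)$;
* $Q((u,v,w^\frown z),(u,v,w))$ for $w\ne\emptyset$;
* $(u,v,w^\frown z)<(u,v,w^\frown z')$ iff $z<z'$ in $\Lambda$ (here $w=\emptyset$ is allowed).

*$M_A$ is a rooted model of $T$.* $V\supseteq K$ is infinite. An element $(u,v,w)$ has exactly one parent: the pair $(u,v)$ if $|w|=1$, and $(u,v,w$ without its last entry$)$ otherwise. The children of $(u,v)$ form a copy of $\Lambda(S_{\Sigma_A(u,v)})$ and those of $(u,v,w)$ a copy of $\Lambda(B_w)$. The index sets are nonempty (this is the reason for $E_*$), so these are dense orders without endpoints. Each step from child to parent shortens $w$, so there are no cycles and the model is rooted. Finally $M_A$ is uncountable, because every $\Lambda(S_\Sigma)$ is, and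
$$|M_A|\le\max(|A|,|\sigma|,\aleph_1).\tag{2}$$

**Lemma 9.** $A\mapsto M_A$ extends to a full and faithful functor $\mathbf{Alg}(\sigma)\to\mathbf{Mod}(T)$.

*Proof.* **Step 1: define the functor on morphisms.** By Lemma 8 a homomorphism $A\to B$ corresponds to a map $h:X_A\to X_B$ preserving all $\rho_i$, that is, with $\Sigma_A(u,v)\subseteq\Sigma_B(hu,hv)$ for all $u,v$. Define $M_h$ by $u\mapsto h(u)$ and $(u,v,w)\mapsto(hu,hv,w)$. It is well defined since $N_{\Sigma_A(u,v)}\subseteq N_{\Sigma_B(hu,hv)}$, and it preserves $V,R,Q,<$. It is functorial by Lemma 8, and faithful because $M_h$ determines $h$ on $X_A\supseteq A$.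

**Step 2: a homomorphism $g:M_A\to M_B$ comes from an algebra homomorphism on $V$.** $g$ preserves $V$. By $R$ and $<$, it sends children of $(u,v)$ to children of $(gu,gv)$ and preserves their order. So it induces a strictly increasing map $\Lambda(S_{\Sigma_A(u,v)})\to\Lambda(S_{\Sigma_B(gu,gv)})$. By Lemma 6 the set $S_{\Sigma_A(u,v)}\setminus S_{\Sigma_B(gu,gv)}$ is not stationary. If some $i$ were in $\Sigma_A(u,v)\setminus\Sigma_B(gu,gv)$, this difference would contain the stationary set $E_i$, by disjointness. Hence $\Sigma_A(u,v)\subseteq\Sigma_B(gu,gv)$ for all $u,v$, so $h=g|X_A$ preserves all $\rho_i$.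

**Step 3: $g$ does not move nodes, so $g=M_h$.** By induction on $n=|w|$, using $R$ for $n=1$ and then $Q$, we get $g(u,v,w)=(gu,gv,w')$ for some $w'$ with $|w'|=n$. Children of $(u,v,w)$ go to children of $(gu,gv,w')$, preserving $<$. This gives a strictly increasing map $\Lambda(B_w)\to\Lambda(B_{w'})$. If $w\neq w'$, then $B_w\setminus B_{w'}=B_w$ is stationary, contradicting Lemma 6. So $w'=w$, and $g=M_h$. $\square$

*Proof of Theorem 1.* Let $\kappa\ge\aleph_2$, $|\sigma|<\kappa$ and $|A|<\kappa$. By (2), $|M_A|<\kappa$. So Lemma 9, after tagging, gives a full embedding $\mathbf{Alg}(\sigma)_{<\kappa}\to\mathbf{Mod}(T)_{<\kappa}$. For $\kappa=\aleph_1$ use Corollary 5. $\blacksquare$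

## Extending a functor from countable to uncountable structures

We turn to Theorem 2. We are given full embeddings defined on countable algebras and need functors on all algebras. A sensible first approach is this. Write a large structure $M$ as the directed union of its countable substructures $N$, and put $F'(M)=\varinjlim F(N)$. There is an exact point at which this stops. If $i:N\subseteq N'$ is an inclusion, $F(i)$ is just some homomorphism. A directed colimit of models along homomorphisms need not be a model. For instance, let $\hat T$ say "there are at least two elements" in the empty language, and take a chain of two-element sets with constant maps. Any two elements are identified at the next stage, so the colimit is a single point.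

If all the $F(i)$ were elementary embeddings, there would be no problem. Recall Tarski's theorem: the colimit of a directed system of elementary embeddings exists, is the union of the images of the canonical maps, and all canonical maps are elementary embeddings.

What we can control is $F(\alpha)$ for an isomorphism $\alpha$: it is an isomorphism, hence elementary. Lemma 4(c) says that an inclusion of countable rooted models of $T$ agrees on any finite set with an isomorphism. So we would be done if each element $e\in F(N)$ depended only on a finite part of $N$.

**Definition (support).** Let a group $G$ of permutations of a set $N$ act on a set $Y$. A finite $s\subseteq N$ *supports* $e\in Y$ if every $\gamma\in G$ that is the identity on $s$ fixes $e$.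

*Example.* $\mathrm{Sym}(\omega)$ acts on the two-element subsets of $\omega$, and $\{a,b\}$ is supported by the finite set $\{a,b\}$.

When $Y$ is countable, stabilizers of elements of $Y$ have countable index. So finite supports exist if every subgroup of countable index contains the pointwise stabilizer of a finite set. We write $G_{(s)}$ for the pointwise stabilizer of $s$ in $G$. The next sections prove this property for the automorphism group of the countable rooted model of $T$. They rest on two published theorems.

**Fact 10 (Dixon–Neumann–Thomas, Bull. London Math. Soc. 18 (1986) 580–586).** A subgroup of $\mathrm{Sym}(\omega)$ of index $<2^{\aleph_0}$ contains the pointwise stabilizer of a finite set.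

**Fact 11 (Truss, J. Algebra 120 (1989) 494–515).** The same holds for $\mathrm{Aut}(\mathbb Q,<)$.

We use them only for subgroups of countable index. If $H\le G$ has countable index, then $H\cap G'$ has countable index in $G'$ for every $G'\le G$, and preimages of $H$ under homomorphisms into $G$ have countable index as well.

## The automorphism group of the tree $\mathbb Q^{<\omega}$

Permutations act on the left, products apply the right factor first, and $[a,b]=aba^{-1}b^{-1}$. Write $\mathrm{Aut}(\mathbb Q)$ for $\mathrm{Aut}(\mathbb Q,<)$. Let $W=\mathrm{Aut}(\mathcal T)$ be the group of permutations of $\mathcal T=\mathbb Q^{<\omega}\setminus\{\emptyset\}$ that preserve length, the child relation and the order of siblings; elements of length $1$ count as children of $\emptyset$, and $W$ fixes $\emptyset$. Notation, for $w\in\mathbb Q^{<\omega}$: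

* $\mathcal T_w$ is the set of proper extensions of $w$, and $W_w\le W$ is the group of elements fixing $\mathcal T\setminus\mathcal T_w$ pointwise. So $W_w\cong W$ and $W_\emptyset=W$.
* For $C\subseteq\mathbb Q$, $W_w^C=\prod_{q\in C}W_{w^\frown q}\le W_w$.
* For $\pi\in\mathrm{Aut}(\mathbb Q)$, $\pi_w\in W_w$ sends $w^\frown q^\frown x\mapsto w^\frown\pi(q)^\frown x$.

An element $g\in W_w$ acts on the children of $w$ by some $\pi\in\mathrm{Aut}(\mathbb Q)$, and $g\pi_w^{-1}$ fixes all children of $w$. Therefore
$$W_w=W_w^{\mathbb Q}\rtimes\{\pi_w:\pi\in\mathrm{Aut}(\mathbb Q)\},\qquad \pi_wW_w^C\pi_w^{-1}=W_w^{\pi(C)}.\tag{3}$$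

**Lemma 12.** Every element of $W$ is a product of three commutators. Hence arbitrary products of copies of $W$ are perfect.

*Proof.* Let $\tau(q)=q+1$ on $\mathbb Q$.

**Step 1: every $x\in W^{\mathbb Q}_\emptyset$ is one commutator.** Write $x=(x_q)_q$, where $x$ sends $q^\frown z$ to $q^\frown x_q(z)$. For $y=(y_q)_q$ the element $\tau_\emptyset y^{-1}\tau_\emptyset^{-1}$ sends $q^\frown z\mapsto(q-1)^\frown z\mapsto(q-1)^\frown y_{q-1}^{-1}(z)\mapsto q^\frown y_{q-1}^{-1}(z)$. So $[y,\tau_\emptyset]$ has $q$-component $y_qy_{q-1}^{-1}$. Given $x$, solve $y_qy_{q-1}^{-1}=x_q$ along each $\tau$-orbit, which is a copy of $\mathbb Z$: put $y=1$ at one point of the orbit and continue upward by $y_q=x_qy_{q-1}$ and downward by $y_{q-1}=x_q^{-1}y_q$. Then $x=[y,\tau_\emptyset]$.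

By (3) it remains to show that each $g\in\mathrm{Aut}(\mathbb Q)$ is a product of two commutators in $\mathrm{Aut}(\mathbb Q)$.

**Step 2: $\tau$ and every fixed-point-free upward map are commutators.** With $c(q)=2q$ we have $c\tau c^{-1}=\tau^2$, so $[\tau^{-1},c]=\tau^{-1}c\tau c^{-1}=\tau$. Let $f\in\mathrm{Aut}(\mathbb Q)$ be such that its continuous extension to $\mathbb R$ satisfies $f(x)>x$ everywhere. Then $f$ is conjugate to $\tau$. Indeed, the sequence $f^n(0)$ is unbounded in both directions, since a finite limit would be a fixed point in $\mathbb R$. So the intervals $[f^n(0),f^{n+1}(0))$, $n\in\mathbb Z$, cover $\mathbb Q$. Take an order isomorphism $\varphi:[0,1)\cap\mathbb Q\to[0,f(0))\cap\mathbb Q$; both are countable dense orders with a least and no greatest element. Extend it by $\varphi(x+n)=f^n\varphi(x)$ for $x\in[0,1)\cap\mathbb Q$. This gives $\varphi\in\mathrm{Aut}(\mathbb Q)$ with $\varphi\tau=f\varphi$, so $f=\varphi\tau\varphi^{-1}$ is a commutator.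

**Step 3: write $g$ with two such maps.** Put $a_n=\max(n+1,g^{-1}(n+1))$ for $n\in\mathbb Z$. This sequence of rationals is strictly increasing and unbounded in both directions. Let $f\in\mathrm{Aut}(\mathbb Q)$ be the piecewise linear map with $f(n)=a_n$. For real $x\in[n,n+1)$ we have $f(x)\ge a_n$, while $a_n\ge n+1>x$ and $a_n\ge g^{-1}(n+1)>g^{-1}(x)$, where $g$ also denotes the extension to $\mathbb R$. So $f(x)>x$ and $f(x)>g^{-1}(x)$ for all real $x$. Substituting $g(x)$ for $x$ in the second inequality gives $f(g(x))>x$. By Step 2, $f$ and $fg$ are commutators. So is $f^{-1}$, since $[a,b]^{-1}=[b,a]$, and $g=f^{-1}(fg)$.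

In a product of copies of $W$, write each coordinate as a product of three commutators. This writes the whole element as a product of three commutators. $\square$

**Lemma 13.** Let $\prod_{m<\omega}G_m\le G$ with all $G_m$ perfect, and let $H\le G$ have countable index. Then $G_m\le H$ for some $m$.

Perfectness cannot be dropped. In $\prod_{m<\omega}\mathbb Z/2$ the unit vectors are linearly independent over $\mathbb F_2$, so some linear functional takes the value $1$ on all of them. Its kernel has index $2$ and contains no factor.

*Proof.* The plan is to use branches of a binary tree as almost disjoint sets of coordinates, and to isolate one coordinate by a commutator. Reindex the groups as $G_t$, $t\in2^{<\omega}$. For $r\in2^\omega$ let $P_r=\prod_nG_{r|n}$ and $H_r=H\cap P_r$.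

**Step 1: $H_r$ is dense in an open subgroup of $P_r$.** Give $P_r$ the product of the discrete topologies. It is completely metrizable, and it is the union of countably many cosets of $H_r$. By Baire's theorem some coset is not nowhere dense. By translation $\overline{H_r}$ has interior. It is a subgroup, so it is open. Hence there is $j(r)<\omega$ such that $\overline{H_r}$ contains all $g\in P_r$ that are trivial at the coordinates $r|i$, $i<j(r)$.

**Step 2: two branches that split late.** Since $2^\omega$ is uncountable, there is $j$ such that $\{r:j(r)=j\}$ is uncountable. Among these choose $r\neq s$ with $r|j=s|j$, and let $t=r|n=s|n$ with $n$ maximal, so $n\ge j$.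

**Step 3: catch $[G_t,G_t]$.** Let $g_1,g_2\in G_t$. The element of $P_r$ with value $g_1$ at $t$ and trivial elsewhere lies in $\overline{H_r}$, as $n\ge j$. So some $h_1\in H_r$ agrees with it at the coordinates $r|i$, $i\le n$: it is trivial at $r|i$ for $i<n$ and has value $g_1$ at $t$. Likewise there is $h_2\in H_s$ that is trivial at $s|i$ for $i<n$ and has value $g_2$ at $t$. The only coordinates common to $P_r$ and $P_s$ are $r|i$, $i\le n$. So $[h_1,h_2]$ has value $[g_1,g_2]$ at $t$ and is trivial at every other coordinate. It lies in $H$. Thus $G_t=[G_t,G_t]\le H$. $\square$

## Subgroups of countable index: one level, the tree, the rooted model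

**Lemma 14.** If $H\le W_w$ has countable index, there is a finite $\Delta\subset\mathbb Q$ with $W_w^{\mathbb Q\setminus\Delta}\le H$ and $\pi_w\in H$ for all $\pi\in\mathrm{Aut}(\mathbb Q)_{(\Delta)}$.

*Proof.* Fact 11, applied to $\{\pi:\pi_w\in H\}$, gives $\Delta$ with the second property. We show that the same $\Delta$ has the first. Let $J$ be one of the finitely many convex components of $\mathbb Q\setminus\Delta$. Partition $J$ into sets $C_m$ ($m<\omega$) dense in $J$: run through all pairs (interval with endpoints in $J$, index $m$), choose each time a new point of the interval for $C_m$, and put the points left over into $C_0$. Then $W_w^J=\prod_mW_w^{C_m}$, and each $W_w^{C_m}$ is a product of copies of $W$, hence perfect by Lemma 12. By Lemma 13, $W_w^C\le H$ for some $C=C_m$. Both $C$ and $J\setminus C$ are dense in $J$, so back-and-forth gives $\pi\in\mathrm{Aut}(\mathbb Q)$ that is the identity off $J$ and satisfies $\pi(C)=J\setminus C$. As $\pi$ fixes $\Delta$, we have $\pi_w\in H$, and by (3) $W_w^{J\setminus C}=\pi_wW_w^C\pi_w^{-1}\le H$. So $W_w^J\le H$. Taking the product over the finitely many $J$ gives $W_w^{\mathbb Q\setminus\Delta}\le H$. $\square$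

**Lemma 15.** If $H\le W$ has countable index, then $W_{(s)}\le H$ for some finite $s\subset\mathcal T$.

*Proof.* Let $X=\{w\in\mathbb Q^{<\omega}:W_w\not\le H\}$, the set of nodes below which $H$ misses something.

**Step 1: $X$ is a finitely branching tree.** If $w'$ is an initial segment of $w$, then $W_w\le W_{w'}$, so $X$ is closed under initial segments. For $w\in X$ let $\Delta_w$ be as in Lemma 14 for $H\cap W_w$. If $q\notin\Delta_w$, then $W_{w^\frown q}\le W_w^{\mathbb Q\setminus\Delta_w}\le H$. So $w^\frown q\in X$ implies $q\in\Delta_w$, a finite set.

**Step 2: $X$ is finite.** Otherwise König's lemma gives an infinite branch $w_0\subset w_1\subset\cdots$ in $X$ with $|w_n|=n$. For $h\in W$ we have $hW_wh^{-1}=W_{h(w)}$. If $h\in H$ and $w\in X$, then $W_{h(w)}=hW_wh^{-1}\not\le hHh^{-1}=H$, so $h(w)\in X$. Applying this to $h^{-1}$ too, $h(X)=X$. Thus $\mathrm{Stab}(X)=\{g\in W:g(X)=X\}$ contains $H$ and has countable index. In the topology of pointwise convergence $W$ is a closed subgroup of the Polish group $\mathrm{Sym}(\mathcal T)$, hence Polish, and $\mathrm{Stab}(X)$ is closed in $W$. By Baire's theorem one of its countably many cosets, all closed,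 has interior, so $\mathrm{Stab}(X)$ is open. Hence it contains $W_{(s)}$ for some finite $s\subset\mathcal T$. Take $n$ larger than the lengths of all elements of $s$. Elements of $W_{w_n}$ move only sequences longer than $n$, so $W_{w_n}\le W_{(s)}\le\mathrm{Stab}(X)$. But $D=\{q:w_n{}^\frown q\in X\}$ is finite and nonempty, and $\tau_{w_n}\in W_{w_n}$ carries $D$ to $D+1\ne D$. So $\tau_{w_n}$ does not stabilize $X$, a contradiction.

**Step 3: read off the finite set.** If $X=\emptyset$, then $W=W_\emptyset\le H$ and $s=\emptyset$ works. Otherwise put
$$s=(X\setminus\{\emptyset\})\cup\{w^\frown q:w\in X,\ q\in\Delta_w\},$$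
a finite set. We show $W_w\cap W_{(s)}\le H$ for all $w\in X$ by downward induction on $|w|$. The case $w=\emptyset$ is the lemma. Let $g\in W_w\cap W_{(s)}$ and let $\pi$ be its action on the children of $w$. Then $\pi$ fixes $\Delta_w$ pointwise, because $w^\frown q\in s$ for $q\in\Delta_w$. So $\pi_w\in H$. Write $g=g'\pi_w$ with $g'\in W_w^{\mathbb Q}$. The part of $g'$ on $\mathbb Q\setminus\Delta_w$ lies in $W_w^{\mathbb Q\setminus\Delta_w}\le H$. Now let $q\in\Delta_w$. As $\pi(q)=q$, the map $\pi_w$ is the identity on $\mathcal T_{w^\frown q}$, so the $q$-component of $g'$ agrees with $g$ there and is the identity elsewhere. It fixes $s$ pointwise, so it lies in $W_{w^\frown q}\cap W_{(s)}$. If $w^\frown q\in X$, this group is contained in $H$ by induction. If $w^\frown q\notin X$, then $W_{w^\frown q}\le H$ anyway. So $g'$ is a product of finitely many elements of $H$, and $g\in H$. $\square$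

For the rooted model $N_*=V\sqcup(V^2\times\mathcal T)$ with $V=\omega$, let $W_{[u,v]}\cong W$ be the group of automorphisms that fix everything outside $\{(u,v)\}\times\mathcal T$, and let $W^I=\prod_{(u,v)\in I}W_{[u,v]}$ for $I\subseteq V^2$. For $\rho\in\mathrm{Sym}(V)$ let $\hat\rho$ send $u\mapsto\rho u$ and $(u,v,w)\mapsto(\rho u,\rho v,w)$. For $\gamma\in\mathrm{Aut}(N_*)$ with $\rho=\gamma|V$, the automorphism $\gamma\hat\rho^{-1}$ fixes $V$ pointwise, so it maps each $\{(u,v)\}\times\mathcal T$ to itself. Hence
$$\mathrm{Aut}(N_*)=W^{V^2}\rtimes\{\hat\rho:\rho\in\mathrm{Sym}(V)\},\qquad\hat\rho\,W^I\hat\rho^{-1}=W^{\rho(I)}.\tag{4}$$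

**Lemma 16.** If $N$ is a countable rooted model of $T$ and $H\le\mathrm{Aut}(N)$ has countable index, then $\mathrm{Aut}(N)_{(s)}\le H$ for some finite $s\subset N$.

*Proof.* By Lemma 4(b) we may take $N=N_*$. By Fact 10, applied to $\{\rho:\hat\rho\in H\}$, there is a finite $\Delta\subset V$ with $\hat\rho\in H$ for all $\rho\in\mathrm{Sym}(V)_{(\Delta)}$. Put $V'=V\setminus\Delta$. Then $V^2\setminus\Delta^2$ is the disjoint union of finitely many sets $O$ of the forms
$$\{(v,v):v\in V'\},\quad\{d\}\times V',\quad V'\times\{d\}\ (d\in\Delta),\quad\{(u,v)\in V'^2:u\neq v\}.$$

**Step 1: partition each $O$ into pieces that can be exchanged with their complements.** We want $O=\bigsqcup_{m<\omega}I_m$ such that for every $m$ some $\rho\in\mathrm{Sym}(V)_{(\Delta)}$ maps $I_m$ onto $O\setminus I_m$. For the first three forms, $O$ is indexed by $V'$. Partition $V'$ into infinitely many infinite sets. Each of them and its complement in $V'$ are infinite, so a permutation of $V'$ exchanges them.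

For the last form, colour each pair $(u,v)$ with $u\ne v$ independently, with colour $m$ having probability $2^{-m-1}$, and let $I_m$ be the pairs of colour $m$. Fix $m$, a finite $F\subset V'$ and $a,b:F\to\{0,1\}$. For $v\in V'\setminus F$ the event "for all $x\in F$: $(v,x)\in I_m$ iff $a(x)=1$, and $(x,v)\in I_m$ iff $b(x)=1$" has a positive probability that does not depend on $v$, and these events are independent for different $v$. So almost surely one of them happens. There are countably many choices of $m,F,a,b$, so almost surely this extension property holds for all of them; fix such a colouring. Exchanging $0$ and $1$ in $a$ and $b$ shows that $O\setminus I_m$ has the extension property as well. The extension property characterizes the countable random digraph: back-and-forth between $(V',I_m)$ and $(V',O\setminus I_m)$ gives a permutation of $V'$ that maps $I_m$ onto $O\setminus I_m$. Extend it by the identity on $\Delta$.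

**Step 2: $W^O\le H$, hence $W^{V^2\setminus\Delta^2}\le H$.** We have $W^O=\prod_mW^{I_m}$ with perfect factors (Lemma 12), so $W^{I_m}\le H$ for some $m$ by Lemma 13. With $\rho$ from Step 1, $\hat\rho\in H$, and (4) gives $W^{O\setminus I_m}=\hat\rho W^{I_m}\hat\rho^{-1}\le H$. So $W^O\le H$. There are finitely many $O$.

**Step 3: the finitely many pairs in $\Delta^2$.** For $(u,v)\in\Delta^2$, Lemma 15 applied to $H\cap W_{[u,v]}$ gives a finite $s_{uv}\subset\{(u,v)\}\times\mathcal T$ such that elements of $W_{[u,v]}$ fixing $s_{uv}$ pointwise lie in $H$. Let $s=\Delta\cup\bigcup_{(u,v)\in\Delta^2}s_{uv}$. Let $\gamma\in\mathrm{Aut}(N_*)$ fix $s$ pointwise, and write $\gamma=x\hat\rho$ with $x\in W^{V^2}$. Then $\rho=\gamma|V$ fixes $\Delta$ pointwise, so $\hat\rho\in H$. For $(u,v)\in\Delta^2$, $\hat\rho$ is the identity on $\{(u,v)\}\times\mathcal T$. So the coordinate of $x$ at $(u,v)$ agrees with $\gamma$ there, fixes $s_{uv}$ pointwise, and lies in $H$. The rest of $x$ lies in $W^{V^2\setminus\Delta^2}\le H$. So $\gamma\in H$. $\square$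

## Inclusions of rooted models become elementary embeddings

We now bring in the hypothesis of Theorem 2. It speaks about algebras, and we want a functor on $L$-structures. Let $\mathbf{Str}(L)$ be the category of all $L$-structures with homomorphisms.

**Lemma 17.** $\mathbf{Str}(L)_{<\aleph_1}$ fully embeds into $\mathbf{Alg}(\sigma_0)_{<\aleph_1}$ for a finite $\sigma_0$.

*Proof.* Write $L=\{S_1,\dots,S_4\}$. Let $\sigma_0$ consist of unary symbols $k_0,\dots,k_5,m,d_1,d_2,d_3$. To an $L$-structure $A$ assign the algebra on
$$A\sqcup\{(S_j,\bar a):1\le j\le4,\ \bar a\in S_j^A\}\sqcup\{c_0,\dots,c_5\}$$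
in which $k_i$ is constant with value $c_i$; $m=c_0$ on $A$, $m(S_j,\bar a)=c_j$, $m(c_i)=c_5$; $d_k(S_j,\bar a)=a_k$ for $k\le\mathrm{ar}(S_j)$, and $d_k=c_5$ in all other cases. A homomorphism $g$ between two such algebras fixes each $c_i$, by $k_i$. By $m$ it maps $A$ into $A'$ and tokens $(S_j,\cdot)$ to tokens $(S_j,\cdot)$. By the $d_k$ it sends $(S_j,\bar a)$ to $(S_j,g(\bar a))$. So $g|A$ maps $S_j^A$ into $S_j^{A'}$, that is, it is an $L$-homomorphism, and it determines $g$. Conversely each $L$-homomorphism extends in this way. So the functor is full and faithful; now tag. $\square$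

Let $\mathbf{Mod}(\hat T)$ be $\aleph_1$-universal. Composing the embedding of Lemma 17 with a full embedding of $\mathbf{Alg}(\sigma_0)_{<\aleph_1}$ gives a full embedding
$$F:\mathbf{Str}(L)_{<\aleph_1}\to\mathbf{Mod}(\hat T)_{<\aleph_1},$$
which we fix. For a countable rooted model $N$ of $T$, the group $\mathrm{Aut}(N)$ acts on the countable set $F(N)$ by $\gamma\cdot e=F(\gamma)e$. Stabilizers have countable index, so by Lemma 16 every $e\in F(N)$ has a finite support $s\subset N$. Finite supersets of supports are supports. If $\alpha:N\to N'$ is an isomorphism and $s$ supports $e$, then $\alpha(s)$ supports $F(\alpha)e$: if $\gamma\in\mathrm{Aut}(N')$ is the identity on $\alpha(s)$, then $\alpha^{-1}\gamma\alpha$ is the identity on $s$, so $F(\gamma)F(\alpha)e=F(\alpha)F(\alpha^{-1}\gamma\alpha)e=F(\alpha)e$.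

**Lemma 18.** Let $i:N\subseteq N'$ be an inclusion of countable rooted models of $T$. If $s$ supports $e\in F(N)$ and $\alpha:N\to N'$ is an isomorphism that is the identity on $s$, then $F(i)(e)=F(\alpha)(e)$. Consequently $F(i)$ is an elementary embedding.

*Proof.* **Step 1: define an elementary map $j:F(N)\to F(N')$ by isomorphisms.** Put $j(e)=F(\alpha)(e)$ for any support $s$ of $e$ and any isomorphism $\alpha:N\to N'$ that is the identity on $s$. Such $\alpha$ exists by Lemma 4(c). For fixed $s$ and two choices $\alpha,\alpha'$, the automorphism $\alpha^{-1}\alpha'$ is the identity on $s$, so $F(\alpha')e=F(\alpha)F(\alpha^{-1}\alpha')e=F(\alpha)e$. For two supports $s,s'$, an isomorphism that is the identity on $s\cup s'$ is admissible for both, so the values agree. Thus $j$ is well defined. For a finite tuple $\bar e$, let $\alpha$ be the identity on the union of supports of its entries. Then $j(\bar e)=F(\alpha)(\bar e)$, and $F(\alpha)$ is an isomorphism. So $j$ preserves all first-order formulas. In particular it is a homomorphism, and by fullness $j=F(i^*)$ for some homomorphism $i^*:N\to N'$.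

**Step 2: identify $i^*$ with $i$ by testing on points.** Let $P$ be the one-point $L$-structure with empty relations. For $x\in N$ the map $t_x:P\to N$ with value $x$ is a homomorphism. If $\gamma\in\mathrm{Aut}(N)$ fixes $x$, then $\gamma t_x=t_x$, so $F(\gamma)F(t_x)=F(t_x)$. Hence every element in the image of $F(t_x)$ is supported by $\{x\}$. Take an isomorphism $\alpha:N\to N'$ fixing $x$. Then
$$F(i^*t_x)=jF(t_x)=F(\alpha)F(t_x)=F(\alpha t_x)=F(i\,t_x),$$
since $\alpha t_x$ and $i\,t_x$ both have value $x$. By faithfulness $i^*t_x=i\,t_x$, that is, $i^*(x)=i(x)$. So $i^*=i$ and $j=F(i)$. $\square$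

## The directed union over countable rooted submodels and the proof of Theorem 2

For an uncountable rooted model $M$ of $T$ let $\mathcal D(M)$ be the set of countable substructures of $M$ that are rooted models of $T$, ordered by inclusion. Every countable subset of $M$ lies in a member of $\mathcal D(M)$. To see this, add infinitely many elements of $V$ and close off in $\omega$ steps. At each step add the parents of all elements present. For each pair or element present, also add a child, children below and above each of its children present, and a child between any two of them. The result is countable and satisfies (A1) and (A5). The remaining axioms hold because they hold in $M$ and parents are present. It is rooted because $M$ is. In particular any countably many members of $\mathcal D(M)$ have a common upper bound in $\mathcal D(M)$. Put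
$$F'(M)=\varinjlim_{N\in\mathcal D(M)}F(N),\qquad\text{with canonical maps }c_N:F(N)\to F'(M).$$
By Lemma 18 this is a directed system of elementary embeddings. So $F'(M)\models\hat T$, and all $c_N$ are elementary embeddings. In particular they are injective and reflect relations.

**Lemma 19.** $|F'(M)|\le|M|$.

*Proof.* The purpose is to show that an element of $F'(M)$ is determined by an element of $F(N_*)$ and a finite tuple from $M$. For each $e_*\in F(N_*)$ fix a support $s_*$. Every element of $F'(M)$ is of the form $c_N(e)$ with $N\in\mathcal D(M)$. Choosing an isomorphism $\alpha:N_*\to N$ and $e_*=F(\alpha^{-1})e$, it is $c_NF(\alpha)(e_*)$. We claim that $c_NF(\alpha)(e_*)$ depends only on $e_*$ and $\alpha|s_*$.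

Let $\alpha:N_*\to N$ and $\alpha':N_*\to N'$ be isomorphisms with $N,N'\in\mathcal D(M)$ that agree on $s_*$. Let $N''\in\mathcal D(M)$ contain $N\cup N'$. By Lemma 4(c) there are isomorphisms $\beta:N\to N''$ and $\beta':N'\to N''$ that are the identity on the finite set $\alpha(s_*)=\alpha'(s_*)$. This set supports $F(\alpha)e_*$ and $F(\alpha')e_*$. So by Lemma 18 their images in $F(N'')$ are $F(\beta\alpha)e_*$ and $F(\beta'\alpha')e_*$. The isomorphisms $\beta\alpha,\beta'\alpha':N_*\to N''$ agree on $s_*$, so these images are equal, and the claim follows by applying $c_{N''}$.

Hence $|F'(M)|\le\aleph_0\cdot|M|^{<\omega}=|M|$. $\square$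

**Lemma 20.** $F'$ extends to a full and faithful functor from the category of uncountable rooted models of $T$, with homomorphisms, to $\mathbf{Mod}(\hat T)$.

*Proof.* **Step 1: define $F'(h)$.** Let $h:M\to M'$ be a homomorphism. For $N\in\mathcal D(M)$ choose $N'\in\mathcal D(M')$ with $h(N)\subseteq N'$ and put
$$F'(h)\,c_N=c_{N'}F(h|_N:N\to N').\tag{5}$$
If $N'\subseteq N''$ with inclusion $i'$, then $c_{N''}F(i'\circ h|_N)=c_{N''}F(i')F(h|_N)=c_{N'}F(h|_N)$. Since any two choices of $N'$ have a common upper bound, the right side of (5) does not depend on $N'$. If $N\subseteq N_1$ with inclusion $i$, use one $N'\supseteq h(N_1)$ for both: $c_{N'}F(h|_{N_1})F(i)=c_{N'}F(h|_N)$. So (5) is compatible with the directed system and defines a map $F'(M)\to F'(M')$. It is a homomorphism, since each related tuple of $F'(M)$ comes from a related tuple of some $F(N)$. Identities and composites are respected by (5).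

**Step 2: faithfulness.** If $h\ne h'$, they differ on some $N\in\mathcal D(M)$. Take $N'\in\mathcal D(M')$ containing $h(N)\cup h'(N)$. Then $F(h|_N)\ne F(h'|_N)$ as maps into $F(N')$, by faithfulness of $F$, and $c_{N'}$ is injective. So $F'(h)\ne F'(h')$.

**Step 3: fullness, by lifting a homomorphism $g:F'(M)\to F'(M')$ piece by piece.** Let $N\in\mathcal D(M)$. The image of $gc_N$ is countable. Each of its elements lies in the image of some $c_{N'}$, and countably many members of $\mathcal D(M')$ have a common upper bound. So the image of $gc_N$ lies in $c_{N'}(F(N'))$ for some $N'\in\mathcal D(M')$. As $c_{N'}$ is injective and reflects relations, $gc_N=c_{N'}k$ for a homomorphism $k:F(N)\to F(N')$. By fullness and faithfulness of $F$, $k=F(h_N)$ for a unique homomorphism $h_N:N\to N'$.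

If $N'$ is enlarged to $N''$ with inclusion $i'$, then $gc_N=c_{N''}F(i')k=c_{N''}F(i'h_N)$, so $h_N$ is replaced by $i'h_N$. Hence $h_N$, viewed as a map $N\to M'$, does not depend on $N'$. If $i:N\subseteq N_1$ in $\mathcal D(M)$ and $N'$ is suitable for $N_1$, then
$$gc_N=gc_{N_1}F(i)=c_{N'}F(h_{N_1})F(i)=c_{N'}F(h_{N_1}i),$$
so $h_{N_1}|N=h_N$ by injectivity of $c_{N'}$ and faithfulness of $F$. Therefore the $h_N$ glue to a map $h:M\to M'$. It is a homomorphism, because each finite tuple of $M$ lies in some $N\in\mathcal D(M)$. By (5), $F'(h)c_N=c_{N'}F(h_N)=gc_N$ for all $N$, so $g=F'(h)$. $\square$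

*Proof of Theorem 2.* Let $\sigma$ be any similarity type. The $M_A$ of Lemma 9 are uncountable rooted models of $T$. So by Lemmas 9 and 20, $A\mapsto F'(M_A)$ is a full and faithful functor $\mathbf{Alg}(\sigma)\to\mathbf{Mod}(\hat T)$. Its values are nonempty: for a countable rooted model $N$ the monoid $\mathrm{End}(F(N))\cong\mathrm{End}(N)$ is nontrivial, so $F(N)\ne\emptyset$. Tagging makes the functor injective on objects, so $\mathbf{Alg}(\sigma)$ fully embeds into $\mathbf{Mod}(\hat T)$. By Lemma 19 and (2),
$$|F'(M_A)|\le|M_A|\le\max(|A|,|\sigma|,\aleph_1),$$
which is $<\lambda$ whenever $\lambda\ge\aleph_2$ and $|A|,|\sigma|<\lambda$. So $\mathbf{Mod}(\hat T)$ is $\lambda$-universal for every $\lambda\ge\aleph_2$. For $\lambda=\aleph_1$ this is the hypothesis. $\blacksquare$
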